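# The Randić index is at least the average distance

## 1. Graphs with a vertex joined to all others

All graphs are finite and simple. For a graph $G$ we write $d(v)$ for the degree of $v$, $\Delta$ for the maximum degree, $n=|V(G)|$, and $d_G(u,v)$ for the length of a shortest $u$–$v$ path.

**Definition 1.1.** The Randić index of $G$ is
$$R(G)=\sum_{uv\in E(G)}\frac1{\sqrt{d(u)d(v)}} .$$

**Definition 1.2.** The average distance of a connected graph $G$ on $n\ge2$ vertices is
$$D(G)=\binom n2^{-1}\sum_{\{u,v\}\subseteq V(G),\,u\ne v}d_G(u,v).$$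

The first quantity is local: it only sees the degrees at the two ends of each edge. The second is global. A conjecture of Fajtlowicz, taken here from Xueliang Li, Yiyang Li, "The asymptotic value of Randic index for trees", arXiv:1003.4810 (2010), says that they always compare in the same direction: for any connected graph with at least two vertices, $R(G)\ge D(G)$. We must decide whether this is so. It is, and these notes prove it.

Some values by hand. In the complete graph $K_n$ each of the $\binom n2$ edges has weight $\frac1{n-1}$, so $R=\frac n2$, while $D=1$. For the path $P_3$ we get $R=\frac2{\sqrt2}=\sqrt2\approx1.414$ and $D=\frac{1+1+2}{3}=\frac43$. For $P_4$ we get $R=\frac2{\sqrt2}+\frac12\approx1.914$ and $D=\frac{3\cdot1+2\cdot2+1\cdot3}{6}=\frac53$. For the star $K_{1,n-1}$ we get $R=\frac{n-1}{\sqrt{n-1}}=\sqrt{n-1}$; there are $n-1$ pairs at distance $1$ and all other pairs are at distance $2$, so $D=2-\frac{n-1}{\binom n2}=2-\frac2n$. For $K_2$ both quantities equal $1$.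

The star points to a whole class of graphs in which the question is easy.

**Proposition 1.3.** Let $n\ge2$ and $\Delta(G)=n-1$. Then $R(G)\ge\sqrt{n-1}\ge2-\frac2n\ge D(G)$, and $R(G)=D(G)$ only for $G=K_2$.

**Proof.** Let $v$ be adjacent to all other vertices. We distribute the weight of the edges among the $n-1$ vertices $w\ne v$: the vertex $w$ receives the whole weight of the edge $vw$, and half of the weight of every other edge at $w$. Nothing is distributed twice, so $R(G)$ is the sum of what the vertices receive. The edge $vw$ has weight $\frac1{\sqrt{(n-1)d(w)}}$. Each of the $d(w)-1$ other edges $ww'$ has weight $\frac1{\sqrt{d(w)d(w')}}\ge\frac1{\sqrt{d(w)(n-1)}}$. So $w$ receives at least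
$$\frac1{\sqrt{(n-1)d(w)}}\Big(1+\frac{d(w)-1}2\Big)=\frac{d(w)+1}{2\sqrt{d(w)}}\cdot\frac1{\sqrt{n-1}}\ge\frac1{\sqrt{n-1}},$$
the last step being the inequality of arithmetic and geometric means. Summing over $n-1$ vertices gives $R(G)\ge\sqrt{n-1}$.

On the other side, every two vertices are at distance at most $2$, so $D=2-\frac{2|E(G)|}{n(n-1)}$. As $|E(G)|\ge n-1$, this is at most $2-\frac2n=\frac{2(n-1)}n$. Finally $\frac{2(n-1)}n\le\sqrt{n-1}$ means $2\sqrt{n-1}\le n$, that is, $(n-2)^2\ge0$ after squaring. If $R=D$, all these are equalities, so $n=2$ and $G=K_2$. $\qquad\blacksquare$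

What changes if no vertex is joined to all others? The proof used the dominating vertex twice. It capped $D$ by $2$, and it gave every other vertex an edge of controlled weight. In general both are lost: $D$ can grow linearly in $n$, and the weights $\frac1{\sqrt{d(u)d(v)}}$ depend on the degrees in a way that has no visible relation to distances.

## 2. How large $D$ can be, and what a small $R$ costs

The purpose of this section is to see which graphs could be dangerous.

**Lemma 2.1.** Every connected graph on $n\ge2$ vertices satisfies $D(G)\le\frac{n+1}3$.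

**Proof.** Let $T$ be a spanning tree. Since $d_G\le d_T$, it suffices to prove $\sum_{\{u,w\}}d_T(u,w)\le\binom{n+1}3$ for trees, because $\binom{n+1}3\big/\binom n2=\frac{n+1}3$. We use induction on $n$; for $n=2$ both sides are $1$. For $n\ge 3$ let $v$ be a leaf of $T$. The distances from $v$ to the other $n-1$ vertices take every value from $1$ up to their maximum, so when they are listed in increasing order the $i$-th one is at most $i$. Hence $\sum_wd_T(v,w)\le1+2+\dots+(n-1)=\binom n2$. Removing $v$ leaves a tree on $n-1$ vertices with the same distances, so by induction $\sum_{\{u,w\}}d_T(u,w)\le\binom n3+\binom n2=\binom{n+1}3$. $\qquad\blacksquare$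

If $G$ is regular, every edge has weight $\frac1d$, so $R=\frac n2\ge\frac{n+1}3\ge D$. This suggests trying to prove $R\ge\frac{n+1}3$ for all graphs. It is false: the star on $10$ vertices has $R=3<\frac{11}3$. So two bounds that depend only on $n$ cannot settle the question. But we can measure exactly what it means for $R$ to be far below $\frac n2$.

**Definition 2.2.** For a graph $G$ put
$$R'(G)=\sum_{uv\in E(G)}\frac1{\max\{d(u),d(v)\}} .$$

Since $\sqrt{d(u)d(v)}\le\max\{d(u),d(v)\}$, we have $R'(G)\le R(G)$. For the star, $R'(K_{1,n-1})=1$. For a path on $j\ge3$ vertices every edge has an end of degree $2$, so $R'=\frac{j-1}2$.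

**Lemma 2.3.** For a connected graph $G$ on $n\ge2$ vertices,
$$\frac n2-R(G)=\frac12\sum_{uv\in E(G)}\Big(\frac1{\sqrt{d(u)}}-\frac1{\sqrt{d(v)}}\Big)^2\le\tfrac12(\sqrt\Delta-1)\big(R(G)-R'(G)\big). \tag{1}$$
In particular $R'(G)\le R(G)\le\frac n2$.

**Proof.** Each vertex $v$ contributes $d(v)\cdot\frac1{d(v)}=1$ to $\sum_{uv\in E}\big(\frac1{d(u)}+\frac1{d(v)}\big)$, so this sum is $n$. Subtracting $2R$ and halving gives the equality. For an edge with end degrees $a\le b$,
$$\Big(\frac1{\sqrt a}-\frac1{\sqrt b}\Big)^2=\frac{(\sqrt b-\sqrt a)^2}{ab}=\frac{\sqrt b-\sqrt a}{\sqrt a}\cdot\frac{\sqrt b-\sqrt a}{b\sqrt a}=\Big(\sqrt{b/a}-1\Big)\Big(\frac1{\sqrt{ab}}-\frac1b\Big).$$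
Here $\sqrt{b/a}-1\le\sqrt\Delta-1$, and the second factor is nonnegative. It is the contribution of the edge to $R-R'$. Sum over all edges. $\qquad\blacksquare$

Now read (1) against a hypothetical counterexample. If $R\le D\le\frac{n+1}3$, then the left side of (1) is at least $\frac n2-\frac{n+1}3=\frac{n-2}6$. So $R-R'$ must be of order at least $\sqrt n$: a counterexample has $R'$ far below $R\le D$. To exclude it we want an upper bound for $D$ in terms of $R'$, with a good constant. The bound $D\le R'$ is false ($P_3$ has $R'=1$ and $D=\frac43$; stars have $R'=1$ and $D=2-\frac2n$). The stars show that the error must be allowed to come arbitrarily close to $1$, and an error of about $1$ turns out to be enough.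

## 3. A weighted inequality and its two consequences

**Definition 3.1.** For connected $G$ put $d^+(x,y)=d_G(x,y)$ if $x\ne y$, and $d^+(x,x)=2$. For a probability measure $\mu$ on $V(G)$ put
$$\Phi_G(\mu)=\sum_{x,y\in V(G)}\mu(x)\mu(y)\,d^+(x,y)=\sum_{x,y}\mu(x)\mu(y)\,d_G(x,y)+2\sum_x\mu(x)^2 .$$

The sums are over ordered pairs. For example, on $K_2$ with masses $p,1-p$ we get $\Phi=2p^2+2(1-p)^2+2p(1-p)=2-2p(1-p)$, and a point mass always gives $\Phi=2$.

**Theorem 3.2.** For every connected $G$ with at least two vertices and every probability measure $\mu$ on $V(G)$: $\Phi_G(\mu)\le R'(G)+1$.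

**Theorem 3.3.** $R(G)\ge D(G)$ for every connected $G$ on $n\ge2$ vertices, with equality if and only if $G=K_2$.

**Theorem 3.4.** For every connected $G$ on $n\ge2$ vertices, $R(G)-D(G)\ge\frac13\sqrt{n-1}-\frac{11}6$. The order $\sqrt n$ is best possible: for stars, $R-D=\sqrt{n-1}-2+\frac2n$.

Theorem 3.2 carries the weight. We first deduce the other two from it. The uniform measure has $\Phi=\frac1{n^2}\cdot2\binom n2D+\frac2n=\frac{n-1}nD+\frac2n$, so Theorem 3.2 gives $\frac{n-1}nD+\frac2n\le R'+1$. Multiplying by $\frac n{n-1}$, the right side becomes $\frac{n(R'+1)-2}{n-1}$, so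
$$D\le R'+1+\frac{R'-1}{n-1}. \tag{2}$$

**Proof of Theorem 3.3 from Theorem 3.2.** If $\Delta=n-1$, this is Proposition 1.3, together with $R(K_2)=D(K_2)=1$. So let $\Delta\le n-2$. A connected graph on $2$ or $3$ vertices has $\Delta=n-1$, so $n\ge4$, and then $\Delta\ge2$. Suppose $D\ge R$. By Lemma 2.1, $R'\le R\le D\le\frac{n+1}3$, so $R'-1\le\frac{n-2}3$, and (2) gives
$$R-R'\le D-R'\le1+\frac{n-2}{3(n-1)}<\frac43 .$$
Since $\sqrt\Delta-1>0$, inequality (1) yields
$$\frac{n-2}6=\frac n2-\frac{n+1}3\le\frac n2-R\le\tfrac12(\sqrt\Delta-1)(R-R')<\tfrac23\big(\sqrt{n-2}-1\big).$$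
With $s=\sqrt{n-2}$ this says $s^2<4(s-1)$, that is, $(s-2)^2<0$, which is impossible. So $R>D$ when $\Delta\le n-2$. $\qquad\blacksquare$

**Proof of Theorem 3.4 from Theorem 3.2.** Put $y=R-D$, $x=R-R'\ge0$ and $q=\sqrt{n-1}$. By Lemma 2.3, $R'\le\frac n2$, so $\frac{R'-1}{n-1}\le\frac{n-2}{2(n-1)}\le\frac12$, and (2) gives $D\le R'+\frac32$. That is, $x\le y+\frac32$. By Lemma 2.1, $\frac n2-R=\frac n2-D-y\ge\frac{n-2}6-y=\frac{q^2-1}6-y$. Using (1) and $\sqrt\Delta\le q$,
$$\frac{q^2-1}6-y\le\tfrac12(q-1)x\le\tfrac12(q-1)\big(y+\tfrac32\big).$$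
Collecting $y$, whose total coefficient is $1+\frac12(q-1)=\frac12(q+1)$,
$$y\ge\frac{\frac{q^2-1}6-\frac34(q-1)}{\frac12(q+1)}=\frac{q-1}3-\frac32\cdot\frac{q-1}{q+1}\ge\frac q3-\frac13-\frac32=\frac q3-\frac{11}6 .$$
The star values were computed in Section 1; they show that the order $\sqrt n$ cannot be improved. $\qquad\blacksquare$

It remains to prove Theorem 3.2.

## 4. Why masses, and why the diagonal value $2$

A sensible first try is to forget $\mu$, aim at $D\le R'+1$, and use induction by deleting a vertex: find $x$ such that $D$ drops by no more than $R'$ does. This stops working at the star $K_{1,n-1}$ with $n\ge3$. Deleting the center disconnects it. Deleting a leaf leaves $R'=1$ unchanged, while $D$ drops from $2-\frac2n$ to $2-\frac2{n-1}$. So no deletion step is available. The reason is that a deletion changes the normalization of an average: a whole vertex disappears from the population.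

The cure is to keep the total mass and to move the mass of a deleted vertex somewhere else. On the star, suppose two leaves carry masses $\alpha,\beta$ and we move everything to one of them. Distances to third vertices are the same for both leaves. The pair itself contributed $2\alpha^2+2\beta^2+2\cdot2\alpha\beta$, and afterwards it contributes $2(\alpha+\beta)^2$, the same. So with the diagonal value $2$, merging two masses at distance $2$ costs nothing, merging two masses at distance $1$ can only increase their mutual contribution, and the star step is free. Masses have a second use: at a cut vertex, one side of the graph can be replaced by a single point mass.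

The weighted statement has no slack in it. For a path on $j\ge3$ vertices with mass $\frac12$ on each end, $\Phi=2\cdot\frac14(j-1)+2\cdot\frac12=\frac{j-1}2+1=R'+1$. For a star with a point mass, $\Phi=2=R'+1$. Also, two masses $\frac12$ at distance $\operatorname{diam}(G)$ show that Theorem 3.2 contains the inequality $R'(G)\ge\frac12\operatorname{diam}(G)$.

## 5. Cut vertices in a minimal counterexample

Suppose Theorem 3.2 fails. From now on $G$ is a counterexample with the fewest edges, and $\mu$ is a probability measure with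
$$\Phi_G(\mu)>R'(G)+1 . \tag{3}$$

**Step 1: the diameter is at least $3$.** The edges at a vertex of degree $\Delta$ have weight $\frac1\Delta$ each in $R'$, so $R'(G)\ge1$. If $\operatorname{diam}G\le2$, then $d^+\le2$ everywhere and $\Phi_G(\mu)\le2\le R'(G)+1$, contradicting (3). So $\operatorname{diam}G\ge3$.

**Step 2: a cut vertex cannot split $G$ into two large parts.** Let $v$ be a cut vertex and write $G=A\cup C$ with $A,C$ connected and $V(A)\cap V(C)=\{v\}$. We claim that $A$ and $C$ cannot both have at least $2$ edges.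

Suppose they do. Let $A^+$ be $A$ with a new leaf $\alpha$ attached at $v$, and $C^+$ be $C$ with a new leaf $\gamma$ at $v$. Each has fewer edges than $G$, because one edge replaced at least two, so Theorem 3.2 holds for both. A shortest path between two vertices of $A$ does not enter $C$, since it would have to pass $v$ twice; so distances inside $A$, and likewise inside $C$, agree with those in $G$. We write $d$ for them. Let $C'=V(C)\setminus\{v\}$, $r=\mu(C')$, and
$$S_A=\sum_{x,y\in V(A)}\mu(x)\mu(y)d^+(x,y),\qquad S_C=\sum_{x,y\in C'}\mu(x)\mu(y)d^+(x,y),$$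
$$T_A=\sum_{x\in V(A)}\mu(x)d(x,v),\qquad T_C=\sum_{y\in C'}\mu(y)d(y,v).$$
For $x\in V(A)$, $y\in C'$ we have $d(x,y)=d(x,v)+d(v,y)$, and $\mu(V(A))=1-r$. Hence
$$\Phi_G(\mu)=S_A+S_C+2rT_A+2(1-r)T_C .$$
Apply Theorem 3.2 to $A^+$ with $\mu$ on $V(A)$ and mass $r$ on $\alpha$, and to $C^+$ with $\mu$ on $C'$, mass $0$ on $v$ and mass $1-r$ on $\gamma$. Since $d(x,\alpha)=d(x,v)+1$ and $d(y,\gamma)=d(y,v)+1$, this reads
$$S_A+2r(T_A+1-r)+2r^2\le R'(A^+)+1,\qquad S_C+2(1-r)(T_C+r)+2(1-r)^2\le R'(C^+)+1 .$$
Add the two. The terms free of $S$ and $T$ on the left are $4r(1-r)+2r^2+2(1-r)^2=2$, so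
$$\Phi_G(\mu)\le R'(A^+)+R'(C^+). \tag{4}$$

We compare the right side with $R'(G)$. Let $a=d_A(v)\ge1$ and $c=d_C(v)\ge1$, so $d_G(v)=a+c$, $d_{A^+}(v)=a+1\le a+c$, and $d_{C^+}(v)=c+1\le a+c$. Let $f_A$ be the number of neighbors of $v$ in $A$ of degree less than $a+c$, and define $f_C$ likewise. Edges not at $v$ keep their weight. An edge from $v$ to a neighbor $w$ with $d(w)\ge a+c$ has weight $\frac1{d(w)}$ before and after. Every other edge at $v$ has weight $\frac1{a+c}$ in $G$, and at most $\frac1{a+1}$ in $A^+$, respectively $\frac1{c+1}$ in $C^+$. The new leaf edges have weights $\frac1{a+1}$ and $\frac1{c+1}$. So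
$$R'(A^+)+R'(C^+)-R'(G)\le\frac{f_A+1}{a+1}+\frac{f_C+1}{c+1}-\frac{f_A+f_C}{a+c}.$$
The coefficient of $f_A$ is $\frac1{a+1}-\frac1{a+c}\ge0$, and that of $f_C$ is $\frac1{c+1}-\frac1{a+c}\ge0$. As $f_A\le a$ and $f_C\le c$, the right side is at most its value at $f_A=a$, $f_C=c$, which is $1+1-1=1$. With (4), $\Phi_G(\mu)\le R'(G)+1$, contradicting (3). This proves the claim.

**Step 3: $G$ is a core with few leaves.** Let $v$ be a cut vertex. Its branches are the components of $G-v$, each taken together with $v$ and the edges from $v$ to it. If there are at least four branches, group two against the rest; both groups have at least two edges, contradicting Step 2. If there are three branches and one has at least two edges, group that one against the other two: the same contradiction. If there are three branches and all are single edges, then $G=K_{1,3}$ has diameter $2$. So there are exactly two branches, and by Step 2 one of them is a single pendant edge.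

Let $B$ be $G$ with all its leaves (vertices of degree $1$) removed. As $\operatorname{diam}G\ge3$, $G\neq K_2$, so no two leaves are adjacent and $B$ is nonempty. The inner vertices of a path have degree at least $2$, so any path of $G$ between two vertices of $B$ stays in $B$; in particular $B$ is connected. For the same reason, if $v$ were a cut vertex of $B$, two different components of $G-v$ would contain non-leaves of $G$. But $v$ would be a cut vertex of $G$, so $G-v$ has exactly two components, one of which is a single leaf: a contradiction. So $B$ has no cut vertex: it is $K_1$, or $K_2$, or $2$-connected with at least $3$ vertices.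

A vertex $x$ of $B$ that has a leaf is a cut vertex of $G$, so it has exactly two branches. If it had two leaves, these would be its only branches, and $G=P_3$ would have diameter $2$. So each vertex of $B$ has at most one leaf. If $B=K_1$, then $G$ has at most two vertices, contradicting $\operatorname{diam}G\ge3$. If $B=K_2$, both vertices of $B$ are non-leaves, so each has exactly one leaf and $G=P_4$.

**Step 4: pushing mass to the leaves, and excluding $P_4$.** Suppose $x\in V(B)$ has a leaf $\ell$, with masses $\mu(x)=\beta$ and $\mu(\ell)=\alpha$. Moving all the mass of $x$ to $\ell$ does not decrease $\Phi$: distances from this mass to vertices other than $x,\ell$ grow by $1$, and the contribution of the pair changes from $2\alpha^2+2\beta^2+2\alpha\beta$ to $2(\alpha+\beta)^2$. So (3) survives, and we may assume that every vertex of $B$ with a leaf has mass $0$.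

If $G=P_4$, the masses are now $p$ and $1-p$ on the two ends, so $\Phi=6p(1-p)+2p^2+2(1-p)^2=2+2p(1-p)\le\frac52=R'(P_4)+1$, contradicting (3).

To fix the outcome: $B$ is $2$-connected with $m:=|V(B)|\ge3$ vertices, and $G$ is $B$ plus at most one leaf at each vertex of $B$. We write $x\in B$ for $x\in V(B)$. Let $L\subseteq V(B)$ be the set of vertices with a leaf, and let $\ell_x$ be the leaf of $x\in L$. We have $\mu(x)=0$ for $x\in L$. Put $r_x=\mu(\ell_x)$ if $x\in L$ and $r_x=\mu(x)$ if $x\in B\setminus L$. Then $\sum_{x\in B}r_x=1$.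

## 6. Ordering the core by degree

The maximum in $R'$ is awkward to follow when degrees change. This section replaces it by a fixed order, in which each edge is paid for by its earlier endpoint.

For $x\in B$ let $k_x=d_B(x)\ge2$ and $d_x=d_G(x)$, so $d_x=k_x+1$ if $x\in L$ and $d_x=k_x$ otherwise. Order $V(B)$ as $x_1,\dots,x_m$ by decreasing $d$, ties by decreasing $k$, remaining ties arbitrarily; the leaves of $G$ come after all of $B$. For $x\in B$ let $N^-(x)$ be the set of earlier neighbors (all in $B$) and $N^+(x)$ the set of later neighbors, including the leaf if there is one. Put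
$$b_x=|N^-(x)|,\quad f_x=|N^+(x)|,\quad f^B_x=|N^+(x)\cap V(B)|,\quad\sigma_x=\frac{b_x}{d_x(d_x-1)},\quad\rho_x=\frac{f_x}{d_x(d_x-1)} .$$
So $b_x+f_x=d_x$ and $b_x+f_x^B=k_x$. Every edge has weight $\frac1d$ of its earlier endpoint, hence
$$R'(G)=\sum_{x\in B}\frac{f_x}{d_x}. \tag{5}$$

**Lemma 6.1.** Let $G'$ be a graph without isolated vertices, $V(G')\subseteq V(G)$, with degrees $d'_w$ and with $f'_w$ later neighbors of $w$ in the same order. Then
$$R'(G')\le\sum_w\frac{f'_w}{d'_w}. \tag{6}$$

**Proof.** The weight of an edge in $R'(G')$ is at most $\frac1{d'}$ of its earlier endpoint, whether or not that endpoint has the larger degree in $G'$. $\qquad\blacksquare$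

We shall use two identities, with $b=d-f$:
$$\frac fd-\frac{f-1}{d-1}=\frac{d-f}{d(d-1)}=\frac b{d(d-1)},\qquad\frac fd-\frac f{d-1}=-\frac f{d(d-1)} . \tag{7}$$

**Lemma 6.2.** For all $x\in B$: $f_x\ge1$, $d_x\ge3$ and $b_x\le d_x-1$.

**Proof.** If $x\in L$, then the leaf is a later neighbor, so $f_x\ge1$. Suppose $x\notin L$ and $N^+(x)=\emptyset$. Then all $k_x\ge2$ neighbors of $x$ are earlier; choose $z\in N^-(x)$ and delete the edge $xz$. The graph $G-xz$ is connected, since $B$ is $2$-connected with at least $3$ vertices and so has no bridge. In the sum of (6), compared with (5), the term of $x$ is $0$ before and after, and the term of $z$ changes from $\frac{f_z}{d_z}$ to $\frac{f_z-1}{d_z-1}\le\frac{f_z}{d_z}$, by (7). So $R'(G-xz)\le R'(G)$, while $\Phi$ does not decrease because distances do not. Thus $G-xz$ is a counterexample with fewer edges, a contradiction.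

The last vertex $x_m$ has no later neighbor in $B$, so $f_{x_m}\ge1$ forces $x_m\in L$ and $d_{x_m}=k_{x_m}+1\ge3$. As $x_m$ has the smallest $d$ in $B$, all $d_x\ge3$. Finally $b_x=d_x-f_x\le d_x-1$. $\qquad\blacksquare$

**Lemma 6.3.** $\sigma_y\le\frac1{k_y}$ for all $y\in B$.

**Proof.** If $y\notin L$, then $b_y\le d_y-1=k_y-1$ by Lemma 6.2, so $\sigma_y\le\frac{k_y-1}{k_y(k_y-1)}=\frac1{k_y}$. If $y\in L$, then $b_y\le k_y$ and $d_y=k_y+1$, so $\sigma_y\le\frac{k_y}{(k_y+1)k_y}\le\frac1{k_y}$. $\qquad\blacksquare$

## 7. Three ways to remove a core vertex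

Removing $x\in B$ produces a smaller graph, for which Theorem 3.2 holds. Each way of relocating the mass $r_x$ gives an inequality that the counterexample must satisfy. The quantity that controls $R'$ is
$$\mathrm{base}_x=\frac{f_x}{d_x}+\sum_{y\in N^-(x)}\sigma_y-\sum_{y\in N^+(x)\cap V(B)}\rho_y .$$

Delete $x$ and its leaf (if any). For $y\in N^-(x)$ the pair $(f_y,d_y)$ becomes $(f_y-1,d_y-1)$; for $y\in N^+(x)\cap V(B)$ it becomes $(f_y,d_y-1)$; the term of $x$ disappears. By (5), (6) and (7), $R'$ drops by at least $\mathrm{base}_x$. All graphs $G'$ below are connected, because $B-x$ is connected; they have at least two vertices, because $m\ge3$; and they have fewer edges than $G$. Distances between remaining vertices, leaving aside $\ell_x$, do not decrease: they are measured in a subgraph of $G$, possibly with a pendant edge added that no path between such vertices can use.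

**(a) A vertex without a leaf.** Let $x\notin L$, and let $y\in N_B(x)$ be any neighbor of $x$ in $B$. Put $G'=G-x$ and move the mass $r_x=\mu(x)$ to $y$. For remaining $z\ne y$, $d_{G'}(y,z)\ge d_G(y,z)\ge d_G(x,z)-1$, so these pairs cost at most $2r_x\cdot(1-r_x)$ in total. The contribution of the pair $\{x,y\}$ changes from $2r_x^2+2\mu(y)^2+2r_x\mu(y)$ to $2(r_x+\mu(y))^2$, so it does not decrease. Hence $\Phi$ drops by at most $2r_x(1-r_x)$. Theorem 3.2 for $G'$ and (3) give
$$\Phi_G(\mu)-2r_x(1-r_x)\le R'(G')+1\le R'(G)+1-\mathrm{base}_x<\Phi_G(\mu)-\mathrm{base}_x ,$$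
that is,
$$\mathrm{base}_x<2r_x(1-r_x)\qquad(x\in B\setminus L). \tag{8}$$

**(b) A vertex with a leaf: hang the leaf on a neighbor.** Let $x\in L$ and $y\in N_B(x)$. Now the mass $r_x$ sits on $\ell_x$. Let $G'$ be $G-x$ with the edge $y\ell_x$ added; it has $d_x-1\ge2$ fewer edges than $G$. Keep the measure (recall $\mu(x)=0$). For $z\ne x,\ell_x$,
$$d_{G'}(\ell_x,z)=1+d_{G'}(y,z)\ge1+d_G(y,z)\ge d_G(x,z)=d_G(\ell_x,z)-1 ,$$
so $\Phi$ again drops by at most $2r_x(1-r_x)$. For $R'$, all vertices other than $y$ behave as in the deletion of $x$ and its leaf, while $d'_y=d_y$. If $y\in N^-(x)$, then $y$ loses the later neighbor $x$ and gains the later neighbor $\ell_x$, so $f'_y=f_y$; the drop $\sigma_y$ of its term is lost. If $y\in N^+(x)$, then $f'_y=f_y+1$; its term drops by $-\frac1{d_y}$ instead of $-\rho_y$. So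
$$R'(G)-R'(G')\ge\mathrm{base}_x-\mathrm{adj}(x,y),\qquad\mathrm{adj}(x,y)=\begin{cases}\sigma_y=\dfrac{b_y}{d_y(d_y-1)}&\text{if }y\in N^-(x),\\[8pt]\dfrac1{d_y}-\rho_y=\dfrac{b_y-1}{d_y(d_y-1)}&\text{if }y\in N^+(x),\end{cases}$$
where in the second line $d_y-1-f_y=b_y-1$. Put $\mathrm{adj}_x=\min_{y\in N_B(x)}\mathrm{adj}(x,y)$. Arguing as in (a), with the best $y$,
$$\mathrm{base}_x-\mathrm{adj}_x<2r_x(1-r_x)\qquad(x\in L). \tag{9}$$

**(c) Any vertex, at double cost.** Let $x\in B$ be arbitrary. Delete $x$ and its leaf, if any, and move the mass $r_x$, which sits at $p=x$ or $p=\ell_x$, to some $y\in N_B(x)$. For remaining $z\ne y$, $d_G(p,z)\le2+d_G(y,z)\le2+d_{G'}(y,z)$. Also $d_G(p,y)\le2$, so $2r_x^2+2\mu(y)^2+2r_x\mu(y)d_G(p,y)\le2(r_x+\mu(y))^2$ and the pair $\{p,y\}$ loses nothing. So $\Phi$ drops by at most $4r_x(1-r_x)$, and as before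
$$\mathrm{base}_x<4r_x(1-r_x)\qquad(x\in B). \tag{10}$$

## 8. Summing over all vertices of the core

We do not know where the mass sits, so we do not know which single vertex to delete. Summing the inequalities over all $x\in B$ removes this question, and the left sides combine to something simple.

**Lemma 8.1.** $\displaystyle\sum_{x\in B}\mathrm{base}_x=W:=\sum_{y\in B}\frac{f^B_y}{k_y}.$

**Proof.** A vertex $y\in B$ lies in $N^-(x)$ for exactly $f^B_y$ vertices $x\in B$, and in $N^+(x)$ for exactly $b_y$ vertices $x\in B$. So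
$$\sum_{x\in B}\mathrm{base}_x=\sum_{y\in B}\frac{f_y(d_y-1)+b_yf^B_y-b_yf_y}{d_y(d_y-1)} .$$
If $y\notin L$, then $f_y=f_y^B$ and $d_y=k_y$, and the term is $\frac{f_y}{d_y}=\frac{f_y^B}{k_y}$. If $y\in L$, then $f_y=f_y^B+1$ and the numerator is $f_y(d_y-1)-b_y=f_yd_y-(f_y+b_y)=f_yd_y-d_y=f_y^Bd_y$; since $d_y-1=k_y$, the term is again $\frac{f^B_y}{k_y}$. $\qquad\blacksquare$

Since $\sum_xr_x=1$ over $m$ vertices, $\sum_xr_x^2\ge\frac1m$ and $\sum_x2r_x(1-r_x)=2-2\sum_xr_x^2\le2-\frac2m$. Summing (8) over $x\notin L$ and (9) over $x\in L$, and separately summing (10) over all $x$, we obtain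
$$S:=W-\sum_{x\in L}\mathrm{adj}_x<2-\frac2m, \tag{11}$$
$$W<4 . \tag{12}$$
The measure has disappeared. The remaining task is purely about the graph: show that (11) or (12) is violated.

**Example 8.2.** Let $B$ be a triangle with a leaf at each vertex. All $d=3$, $k=2$, $m=3$, and along the order $b=0,1,2$, $f=3,2,1$, $\sigma=0,\frac16,\frac13$, $\rho=\frac12,\frac13,\frac16$. Then $\mathrm{base}_{x_1}=1-\frac13-\frac16=\frac12$, $\mathrm{base}_{x_2}=\frac23+0-\frac16=\frac12$, $\mathrm{base}_{x_3}=\frac13+0+\frac16=\frac12$, with sum $\frac32$; and indeed $W=\frac22+\frac12+0=\frac32$. Next, $\mathrm{adj}(x_1,x_2)=\frac{1-1}6=0$ and $\mathrm{adj}(x_2,x_1)=\mathrm{adj}(x_3,x_1)=\sigma_{x_1}=0$, while no $\mathrm{adj}(x,y)$ is negative here. So $S=\frac32$, which violates (11), as $2-\frac23=\frac43$. Note that (12) holds, so move (c) alone would not exclude this graph. This is why (b) keeps the leaf.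

**Example 8.3.** Let $B$ be a $4$-cycle $v_1v_2v_3v_4$ with a leaf at each vertex: all $d=3$, $k=2$, $m=4$, and $2-\frac2m=\frac32$. With the order $v_1,v_2,v_3,v_4$ we have $b=0,1,1,2$, $W=1+\frac12+\frac12+0=2$, and $\mathrm{adj}_{v_1}=\mathrm{adj}_{v_2}=\mathrm{adj}_{v_4}=0$. But $\mathrm{adj}(v_3,v_2)=\sigma_{v_2}=\frac16$ and $\mathrm{adj}(v_3,v_4)=\frac{2-1}6=\frac16$, so $S=\frac{11}6$. With the order $v_1,v_3,v_2,v_4$ we have $b=0,0,2,2$, $W=2$, $\mathrm{adj}_{v_1}=\mathrm{adj}_{v_3}=\frac16$ and the other two are $0$, so $S=\frac53$. Both violate (11). The two orders show the two sources of a positive $\mathrm{adj}_x$: a vertex not adjacent to any vertex with $b=0$, and a vertex with $b=0$ itself.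

## 9. Peaks and charged edges

In $W$, each edge of $B$ contributes $\frac1{k_y}$, where $y$ is its earlier endpoint. We now subtract the terms $\mathrm{adj}_x$ from suitable edges, so that no edge goes negative.

**Definition 9.1.** A peak is a vertex $x\in B$ with $b_x=0$. Let $H$ be the set of peaks and $h=|H|$. Since $x_1\in H$, $h\ge1$.

Two peaks are never adjacent, since one of them would be earlier than the other. For a peak $f^B=k$, so it contributes exactly $1$ to $W$. For $x\in L$ there are three possibilities.

First, let $x\in L\setminus H$ be adjacent to a peak $p$. Then $p\in N^-(x)$, since $p$ has no earlier neighbor, and $\mathrm{adj}_x\le\sigma_p=0$.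

Second, let $x\in L\setminus H$ have no peak neighbor. Choose $y(x)\in N^-(x)\ne\emptyset$, a non-peak. Then $\mathrm{adj}_x\le\sigma_{y(x)}$. We say that $x$ charges the edge $y(x)x$. Each such $x$ charges exactly one edge, of which it is the later endpoint; so distinct vertices charge distinct edges.

Third, let $x\in L\cap H$. Every $y\in N_B(x)$ is in $N^+(x)$, so by Lemma 6.2
$$\mathrm{adj}_x\le\frac{b_y-1}{d_y(d_y-1)}\le\frac{d_y-2}{d_y(d_y-1)}\le\frac16 ,$$
the last step because $d_y(d_y-1)-6(d_y-2)=(d_y-3)(d_y-4)\ge0$ for integers.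

For $y\notin H$ let $c_y\le f^B_y$ be the number of charged edges with earlier endpoint $y$, and put
$$\gamma_y=\frac{f^B_y}{k_y}-c_y\sigma_y .$$
By Lemma 6.3 each charged edge with earlier endpoint $y$ contributes $\frac1{k_y}-\sigma_y\ge0$ to $\gamma_y$, and each uncharged edge of $B$ with earlier endpoint $y$ contributes $\frac1{k_y}$. In particular $\gamma_y\ge0$. Altogether
$$S\ge h+\sum_{y\notin H}\gamma_y-\sum_{x\in L\cap H}\mathrm{adj}_x . \tag{13}$$

**Lemma 9.2.** If $b_y=1$, then $\gamma_y\ge\frac13$.

**Proof.** Here $c_y\le f_y^B=k_y-1$. If $y\notin L$, then $k_y=d_y\ge3$ and $\sigma_y=\frac1{k_y(k_y-1)}$, so $\gamma_y\ge(k_y-1)\big(\frac1{k_y}-\frac1{k_y(k_y-1)}\big)=\frac{k_y-2}{k_y}\ge\frac13$. If $y\in L$, then $\sigma_y=\frac1{(k_y+1)k_y}$, so $\gamma_y\ge(k_y-1)\big(\frac1{k_y}-\frac1{k_y(k_y+1)}\big)=\frac{k_y-1}{k_y+1}\ge\frac13$, as $k_y\ge2$. $\qquad\blacksquare$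

The next lemma will be used for two different vertex sets $Q$.

**Lemma 9.3.** Let $Q\subseteq V(B)$ be such that every vertex of $B$ later than some vertex of $Q$ and adjacent to it is in $Q$. Suppose also that whenever $x\in Q$ charges an edge inside $Q$, then $N^-(x)\subseteq Q$. If $B[Q]$ has an edge, then it has an uncharged edge.

**Proof.** Suppose that all edges of $B[Q]$ are charged. Let $x$ be the later endpoint of one of them. An edge is charged by its later endpoint, so $x$ charges this edge, and $N^-(x)\subseteq Q$ by hypothesis. All edges from $N^-(x)$ to $x$ are then edges of $B[Q]$ with later endpoint $x$, hence all are charged by $x$. But $x$ charges only one edge, so $b_x=1$. As $k_x\ge2$, there is a later neighbor $z\in B$ of $x$; by the first hypothesis $z\in Q$. So $xz$ is an edge of $B[Q]$ with later endpoint $z$, and we can repeat the argument with $z$. This produces an infinite sequence of later and later vertices, which is impossible. $\qquad\blacksquare$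

## 10. At least two peaks

**Three or more peaks.** By (13) and $\mathrm{adj}_x\le\frac16$ on $L\cap H$, $S\ge h-\frac h6\ge\frac52$, contradicting (11).

**Two peaks.** By (13), $S\ge2-\frac13+\sum_{y\notin H}\gamma_y$.

If $x_2\notin H$, then $N^-(x_2)=\{x_1\}$, so $b_{x_2}=1$, and Lemma 9.2 gives $S\ge2$, contradicting (11).

So let $H=\{x_1,x_2\}$. Since $m\ge3$, there is $x_3\notin H$, and $\emptyset\ne N^-(x_3)\subseteq\{x_1,x_2\}$. If $b_{x_3}=1$, Lemma 9.2 again gives $S\ge2$. So $b_{x_3}=2$, and $x_3$ is adjacent to both peaks. Write $d_3=d_{x_3}\ge3$. For $x\in L\cap H$ we can use $y=x_3\in N^+(x)$ and get $\mathrm{adj}_x\le\frac{2-1}{d_3(d_3-1)}$. Together these at most two terms sum to at most $\frac2{d_3(d_3-1)}\le\frac1{d_3}$.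

Let $Q=V(B)\setminus H$ and let $E(Q)$ be the edge set of $B[Q]$.

Suppose $E(Q)\ne\emptyset$. Lemma 9.3 applies: a later neighbor of a vertex is not a peak, so it is in $Q$; and a charging vertex has no peak neighbor, so all its earlier neighbors are in $Q$. So some edge of $E(Q)$ is uncharged. Its earlier endpoint $y\in Q$ has $\frac1{k_y}\ge\frac1{d_y}\ge\frac1{d_3}$, since $y$ is $x_3$ or later. Thus $\sum_{y\notin H}\gamma_y\ge\frac1{d_3}$, and (13) gives $S\ge2+\frac1{d_3}-\frac1{d_3}=2$, contradicting (11).

Suppose $E(Q)=\emptyset$. Then every $x\in Q$ has only $x_1,x_2$ as possible neighbors in $B$; as $k_x\ge2$ it is adjacent to both and $k_x=2$. Since $d_x\ge3$, we have $x\in L$, $d_x=3$, and $f_x=1$, the leaf being its only later neighbor. Hence $\mathrm{base}_x=\frac13+\sigma_{x_1}+\sigma_{x_2}=\frac13$. Also $\mathrm{adj}(x,x_1)=\sigma_{x_1}=0$, so $\mathrm{adj}_x\le0$ and (9) gives $\frac13<2r_x(1-r_x)$. The function $r(1-r)$ increases on $[0,\frac12]$, and $\frac15\cdot\frac45=\frac4{25}<\frac16$, so $r_x>\frac15$. As the $r_x$ sum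 to $1$, $|Q|\le4$ and $m\le6$. Then $S\ge2-\frac13\ge2-\frac2m$, contradicting (11).

## 11. One peak

Now $H=\{x_1\}$. Write $k_i,d_i$ for $k_{x_i},d_{x_i}$. Since $x_2$ is not a peak, $N^-(x_2)=\{x_1\}$. If $x_1\in L$, we take $y=x_2\in N^+(x_1)$ and get $\mathrm{adj}_{x_1}\le\frac{1-1}{d_2(d_2-1)}=0$. So (13) gives $S\ge1+\Gamma$ with $\Gamma:=\sum_{y\ne x_1}\gamma_y$. To contradict (11) it suffices to show
$$\Gamma\ge1-\frac2m , \tag{14}$$
and otherwise we have to contradict (12).

**Step 1: count uncharged edges against charges on $x_2$.** First, $k_1\ge k_2$: if $d_1=d_2$ this is the tie-break of the order, and if $d_1>d_2$ then $k_1\ge d_1-1\ge d_2\ge k_2$.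

Let $Q=V(B)\setminus\{x_1,x_2\}$, let $E(Q)$ be the edge set of $B[Q]$, and let $Y=V(B)\setminus(\{x_1\}\cup N_B(x_1))$. As $x_2$ is adjacent to $x_1$, $Y\subseteq Q$. The set of charging vertices is exactly $X=Y\cap L$. Let $X_2=X\cap N_B(x_2)$ and $X_3=X\setminus X_2$. For $x\in X_2$ choose $y(x)=x_2$, which is allowed as $x_2$ is earlier than $x$ and not a peak. For $x\in X_3$ neither $x_1$ nor $x_2$ is a neighbor, so $y(x)\in N^-(x)\subseteq Q$. Put $g=|X_2|$ and $t=m-1-k_2\ge0$.

The graph $B-x_1$ is connected and has vertex set $Q\cup\{x_2\}$, so every component of $B[Q]$ contains one of the $k_2-1$ neighbors of $x_2$ in $Q$. So $B[Q]$ has at most $k_2-1$ components, and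
$$|E(Q)|\ge(m-2)-(k_2-1)=t,\qquad|Y|=m-1-k_1\le t .$$
The charged edges in $E(Q)$ are exactly those charged by $X_3$. So $u:=|E(Q)|-|X_3|$ is the number of uncharged edges in $E(Q)$, and
$$u\ge t-|X_3|\ge|Y|-|X_3|\ge|X|-|X_3|=g . \tag{15}$$

An edge of $E(Q)$ with earlier endpoint $y$ has $\frac1{k_y}\ge\frac1{d_y}\ge\frac1{d_2}$, and the charged ones contribute at least $0$. Also $f^B_{x_2}=k_2-1$, $c_{x_2}=g$ and $\sigma_{x_2}=\frac1{d_2(d_2-1)}$. Therefore
$$\Gamma\ge1-\frac1{k_2}-\frac g{d_2(d_2-1)}+\frac u{d_2}. \tag{16}$$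

**Step 2: the case $t=0$.** Then $k_2=m-1$, $|Y|\le t=0$, so $g=0$, and (16) gives $\Gamma\ge1-\frac1{m-1}\ge1-\frac2m$, since $m\ge2$. This is (14).

**Step 3: if $t\ge1$, then $u\ge1$.** We have $|E(Q)|\ge t\ge1$, and we apply Lemma 9.3. A later neighbor of a vertex of $Q$ comes after $x_1$ and $x_2$, so it is in $Q$. If $x\in Q$ charges an edge inside $Q$, then $x\in X_3$, so $N^-(x)\subseteq Q$. Hence $E(Q)$ has an uncharged edge.

**Step 4: $t\ge1$ and ($g=0$, or $g\ge2$, or $g=1$ and $u\ge2$).** We claim that in each case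
$$\frac u{d_2}-\frac g{d_2(d_2-1)}\ge\frac1{d_2},\qquad\text{that is,}\qquad u-\frac g{d_2-1}\ge1 .$$
If $g=0$, this is $u\ge1$. If $g\ge2$, then $u\ge g$ by (15), and $g-\frac g{d_2-1}=\frac{g(d_2-2)}{d_2-1}\ge1$, because $g(d_2-2)\ge2(d_2-2)\ge d_2-1$ for $d_2\ge3$. If $g=1$ and $u\ge2$, then $2-\frac1{d_2-1}\ge1$. So (16) gives, with $d_2\le k_2+1$,
$$\Gamma\ge1-\frac1{k_2}+\frac1{d_2}\ge1-\frac1{k_2}+\frac1{k_2+1}=1-\frac1{k_2(k_2+1)} .$$
If $m\le2k_2(k_2+1)$, this is at least $1-\frac2m$, which is (14). If $m\ge2k_2(k_2+1)+1$, we bound $W$. The peak $x_1$ contributes $1$. The connected graph $B-x_1$ on $m-1$ vertices has at least $m-2$ edges, and each contributes $\frac1{k_y}$ for its earlier endpoint $y\ne x_1$, where $k_y\le d_y\le d_2\le k_2+1$. So, as $k_2\ge2$,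
$$W\ge1+\frac{m-2}{k_2+1}\ge1+\frac{2k_2(k_2+1)-1}{k_2+1}=1+2k_2-\frac1{k_2+1}\ge5-\frac13>4 ,$$
contradicting (12).

**Step 5: the structure when $t\ge1$ and $g=u=1$.** This is all that remains. The inequality of Step 4 fails here, as $1-\frac1{d_2-1}<1$. But now $u=g$ forces equality throughout (15):
$$|E(Q)|=t=|Y|=|X| .$$
So $Y=X\subseteq L$, and $|Y|=m-1-k_1=t=m-1-k_2$ gives $k_1=k_2$. The number of components of $B[Q]$ is at least the number of vertices minus the number of edges, $m-2-t=k_2-1$, with equality only for forests. Let $N_2=N_B(x_2)\cap Q$, so $|N_2|=k_2-1$. Every component contains a vertex of $N_2$, so there are exactly $k_2-1$ components, $B[Q]$ is a forest, and each component contains exactly one vertex of $N_2$.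

Let $N_1=N_B(x_1)\cap Q$. Since $x_1x_2$ is an edge, $|N_1|=k_1-1=k_2-1=|N_2|$. Now $N_2\setminus N_1=Y\cap N_2=X\cap N_2=X_2$ has exactly one element; call it $x_0$. As $|N_1|=|N_2|$, also $N_1\setminus N_2=\{v\}$ for some $v$.

A vertex of degree $1$ in $B[Q]$ has $k\ge2$, so it is adjacent to $x_1$ or $x_2$ and lies in $N_1\cup N_2=N_2\cup\{v\}$. A component of $B[Q]$ with at least two vertices is a tree, so it has at least two vertices of degree $1$. At most one of these is in $N_2$, and the only other candidate is $v$. So it has exactly two, namely its $N_2$-vertex and $v$; a tree with exactly two leaves is a path, so the component is a path from its $N_2$-vertex to $v$. As it contains $v$, there is at most one such component. The vertex $x_0\notin N_1$ has $x_2$ as its only neighbor outside $Q$, and $k_{x_0}\ge2$, so $x_0$ is not isolated in $B[Q]$. Hence the component exists and is a path $x_0=y_1,y_2,\dots,y_{t+1}=v$; all other components are single vertices, so this path carries all $t$ edges of $E(Q)$.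

Its inner vertices lie outside $N_1\cup N_2$: its only $N_2$-vertex is $x_0$, and $N_1\setminus N_2=\{v\}$. So they have $k=2$. The vertex $x_0\in N_2\setminus N_1$ has one neighbor on the path and the neighbor $x_2$; the vertex $v\in N_1\setminus N_2$ has one neighbor on the path and the neighbor $x_1$. So all vertices of the path have $k=2$, and hence $d=3$ by Lemma 6.2.

**Step 6: the final estimate.** Each of the $t$ edges of $E(Q)$ contributes $\frac1k=\frac12$ at its earlier endpoint. The number of charged edges in $E(Q)$ is $|X_3|=|E(Q)|-u=t-1$. The earlier endpoint $y\in Q$ of a charged edge in $E(Q)$ has $k_y=2$ and a later neighbor in $B$, so $b_y\le1$ and $\sigma_y\le\frac1{3\cdot2}=\frac16$. Also $\sigma_{x_2}=\frac1{d_2(d_2-1)}\le\frac16$, and it is charged $g=1$ time. So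
$$\Gamma\ge1-\frac1{k_2}-\frac16+\frac t2-\frac{t-1}6=1-\frac1{k_2}+\frac t3 .$$
If $k_2\ge3$, then $\frac t3\ge\frac13\ge\frac1{k_2}$ and $\Gamma\ge1$. If $k_2=2$, then $m=t+3$ and we need $\frac12+\frac t3\ge1-\frac2{t+3}$. For $t=1$ this is $\frac56\ge\frac12$; for $t\ge2$ the left side is at least $\frac76$. In all cases (14) holds, contradicting (11).

The first order in Example 8.3 is an instance of this configuration: $x_1=v_1$, $x_2=v_2$, $x_0=v_3$, $v=v_4$, $t=g=u=1$, $k_2=2$, and there $S=\frac{11}6=1+\frac56$ exactly as the estimate says.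

Every case has led to a contradiction, so no minimal counterexample exists, and Theorem 3.2 is proved. With Section 3, Theorems 3.3 and 3.4 follow, and in particular $R(G)\ge D(G)$ for every connected graph with at least two vertices. $\qquad\blacksquare$
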